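# Geometric distance-regular graphs with $\psi_1\le\tau_2-2$

## 1. Diameter two: points that see few points of a line

Build a graph from points and lines by joining two points when they lie on a common line. Fix the number $m$ of lines through each point, and let the lines be long. Two local numbers describe the geometry. The first is how many points of a nearby line a point sees. The second is how many lines through $y$ pass near $x$ when $x,y$ are at distance two. We ask whether the first number can be smaller than the second by two or more, for infinitely many graphs with the same $m$.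

**Distance-regular graphs.** A connected graph $\Gamma$ of diameter $D$ is distance-regular if, whenever $d(x,y)=i$, the numbers $c_i,a_i,b_i$ of neighbors of $y$ at distance $i-1,i,i+1$ from $x$ depend only on $i$. The valency is $k=b_0=a_i+b_i+c_i$. We recall the following.

* The sequence $c_i$ is nondecreasing and $b_i$ is nonincreasing in $i$. The number $k_i$ of vertices at distance $i$ from a vertex satisfies $k_{i+1}=k_ib_i/c_{i+1}$.
* The adjacency matrix $A$ has exactly $D+1$ distinct eigenvalues $k=\theta_0>\dots>\theta_D$. They are the eigenvalues of the tridiagonal matrix whose row $i$ is $c_i,a_i,b_i$.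
* Let $E_i$ be the orthogonal projection onto the $\theta_i$-eigenspace, $m_i$ its rank and $v$ the number of vertices. Then $E_i(x,y)=\frac{m_i}{v}u_{d(x,y)}$ for numbers $u_0=1,u_1,\dots,u_D$, the cosines of $\theta_i$.

**Delsarte cliques and geometric graphs.** Every clique $C$ satisfies the Delsarte bound $|C|\le 1-k/\theta_{\min}$, where $\theta_{\min}=\theta_D$. A clique attaining it is a Delsarte clique. A non-complete distance-regular graph is geometric if there is a set $\mathcal C$ of Delsarte cliques such that every edge lies in exactly one member of $\mathcal C$. We call the members of $\mathcal C$ *lines*, and two distinct lines *meet* if they share a vertex.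

**The numbers $\psi_1$ and $\tau_2$.** Put $d(x,C)=\min_{z\in C}d(x,z)$. For a geometric graph the numbers
$$\psi_1=|\{z\in C:d(x,z)=1\}|\ \ (d(x,C)=1),\qquad \tau_2=|\{C\in\mathcal C:y\in C,\ d(x,C)=1\}|\ \ (d(x,y)=2)$$
are constants, and $c_2=\tau_2\psi_1$; Lemma 2 below proves this. A graph is coconnected if its complement is connected.

**Conjecture.** For fixed integer $m\ge2$, there are only finitely many coconnected geometric distance-regular graphs with smallest eigenvalue $-m$ and $\psi_1\le\tau_2-2$.

This is from J. H. Koolen and S. Bang, "On Distance-Regular Graphs with Smallest Eigenvalue at Least $-m$", arXiv:0908.2017 (2009). We shall prove it without the hypothesis of coconnectedness.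

**Notation.** From now on $\Gamma$ is geometric with smallest eigenvalue $-m$ and $D\ge 2$. We write $\psi=\psi_1$, $\tau=\tau_2$, $k=ms$, so a line has $S:=s+1=1+k/m$ vertices. Two distinct lines share at most one vertex, since two shared vertices would span an edge in two lines. The $k$ edges at a vertex are partitioned by its lines into sets of size $s$, so every vertex is on $k/s=m$ lines. Let $N$ be the vertex–line incidence matrix and $b=mv/S$ the number of lines. Then
$$NN^T=A+mI,\qquad T:=N^TN=SI+B,\tag{1}$$
where $B$ is the adjacency matrix of the graph on lines in which distinct lines are adjacent when they meet. It is regular of valency $k_B=(m-1)S$.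

For every $w$ we have $\|N^TE_Dw\|^2=w^TE_D(A+mI)E_Dw=0$, so $N^TE_D=0$. With $u_0=1,\dots,u_D$ the cosines of $\theta_D=-m$, this says
$$\sum_{z\in C}u_{d(x,z)}=0\qquad\text{for every vertex }x\text{ and every line }C.\tag{2}$$

**Two examples with $D=2$.** In the $q\times q$ grid the lines are the rows and columns. Here $m=2$, $\psi=1$ and $\tau=2$, so $\psi=\tau-1$.

Next take as points the fifteen $2$-subsets of $\{1,\dots,6\}$, and as lines the partitions of $\{1,\dots,6\}$ into three pairs. Two points are adjacent exactly when they are disjoint. The valency is $6$, adjacent points have $1$ common neighbor, and nonadjacent points have $3$. So the eigenvalues other than $6$ are the roots $1,-3$ of $x^2+2x-3$. Lines have $3=1+6/3$ points, hence $m=3$. The point $\{1,3\}$ is adjacent to exactly one point of the line $12|34|56$, namely $56$. All three lines on a point at distance two are near it, so $\psi=1$, $\tau=3$. Graphs with $\psi\le\tau-2$ therefore exist.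

**Proposition 0.** Fix $m\ge2$. There are only finitely many geometric distance-regular graphs with smallest eigenvalue $-m$, $D=2$ and $\psi\le\tau-2$.

The proof uses one general lemma. It says that a large symmetric matrix with bounded entries and small trace on its positive and negative parts has two nearly equal rows.

**Lemma 1 (nearly equal rows).** Let $C\ge 1$ and $0<\delta<1$. There are $C_2=C_2(C)$ and $h_0=h_0(C,\delta)$ such that the following holds. Let $G$ be a real symmetric $h\times h$ matrix, $h\ge h_0$, with entries $|G_{LM}|\le C$ and $G=P_1-P_2$, where $P_j\succeq0$ and $\operatorname{tr}P_j\le Ch$. Then there are two distinct row indices $L,L'$ with $\|G_L-G_{L'}\|^2\le C_2\delta h$.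

*Proof.* Split $P_j=P_j'+P_j''$ spectrally, where $P_j'$ collects the eigenvalues $\ge\delta h$. Since $\operatorname{tr}P_j\le Ch$, we have $\operatorname{rank}P'_j\le C/\delta$. The eigenvalues of $P_j''$ lie in $[0,\delta h)$, so its Hilbert–Schmidt norm satisfies $\|P_j''\|_{HS}^2\le\delta h\operatorname{tr}P_j''\le C\delta h^2$. Hence $G=G'+G''$ with $G'=P_1'-P_2'$ of rank at most $2C/\delta$, and
$$\|G''\|_{HS}^2\le2\bigl(\|P_1''\|_{HS}^2+\|P_2''\|_{HS}^2\bigr)\le4C\delta h^2 .$$
Fewer than $h/2$ rows of $G''$ have squared norm above $8C\delta h$. Call the other rows, more than $h/2$ in number, good.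

For a good row, $\|G'_L\|\le\|G_L\|+\|G_L''\|\le C\sqrt h+\sqrt{8C\delta h}\le C_1\sqrt h$ with $C_1=C+\sqrt{8C}$. So $h^{-1/2}G_L'$ lies in the ball of radius $C_1$ in the row space of $G'$, whose dimension is at most $2C/\delta$. This ball is covered by $R=R(C,\delta)$ sets of diameter at most $\sqrt\delta$. If $h\ge h_0:=2R$, there are more good rows than sets, so two distinct good rows $L,L'$ fall in one set and $\|G'_L-G'_{L'}\|^2\le\delta h$. Then
$$\|G_L-G_{L'}\|^2\le3\bigl(\|G'_L-G'_{L'}\|^2+\|G''_L\|^2+\|G''_{L'}\|^2\bigr)\le3(1+16C)\delta h.\qquad\square$$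

*Proof of Proposition 0.* We find two lines meeting almost the same lines, and compare with the number of lines that can meet both.

**Step 1: every point off a line sees exactly $\psi$ points of it.** By (2) for a line through $x$, $u_0+su_1=0$, so $u_1\ne0$. Some line has points at distances $1$ and $2$ from $x$ (take the last edge of a shortest path of length $2$). It gives $au_1+(S-a)u_2=0$ with $1\le a\le S-1$, so $u_2\ne0$ has sign opposite to $u_1$. A line all of whose points are at distance $2$ from $x$ would give $Su_2=0$, which is impossible. On any line not through $x$ the number $a$ of neighbors of $x$ is determined by $au_1+(S-a)u_2=0$; it is $\psi$, and $1\le\psi\le S-1$. In particular every line on $y$ is at distance $1$ from $x$ when $d(x,y)=2$, so $\tau=m$.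

The $\psi$ neighbors of $x$ on a line $C\not\ni x$ lie on $\psi$ different lines through $x$, since a line through $x$ containing two of them would share two points with $C$. So $\psi\le m$.

**Step 2: count lines, and lines meeting two given lines.** Fix $x$. Each of its $ms$ neighbors is on $m-1$ lines not through $x$, and each line not through $x$ contains $\psi$ neighbors of $x$. So $b=m+m(m-1)s/\psi\le m^2s$.

Let $L\neq M$. If they meet in $p$, then $m-2$ further lines pass through $p$. Each of the $s$ points of $L\setminus\{p\}$ has $\psi-1$ neighbors on $M\setminus\{p\}$, and distinct adjacent pairs of this kind span distinct lines, because each such line hits $L$ once and $M$ once. If $L,M$ are disjoint, each of the $S$ points of $L$ has $\psi$ neighbors on $M$. Hence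
$$(B^2)_{LM}=(\psi-1)s+m-2\ \text{ if }L,M\text{ meet},\qquad (B^2)_{LM}=\psi S\ \text{ if disjoint},\qquad (B^2)_{LL}=(m-1)S.$$

**Step 3: two lines with nearly equal rows.** Suppose infinitely many graphs satisfy the hypotheses. A bound on $s$ bounds $k=ms$ and $v\le1+k^2$, so $s$ is unbounded. Since $1\le\psi\le m$, there is a sequence with $s\to\infty$ and $\psi$ constant. Put $Q=B^2/S\succeq0$. Its entries are at most $2m$ and its trace is $(m-1)b$. Since $b>k_B\to\infty$, Lemma 1 with $C=2m$, $h=b$, $P_2=0$ gives, for each $\delta$ and all large $s$, distinct lines $L,L'$ with $\|Q_L-Q_{L'}\|^2\le C_2\delta b$.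

If $M\ne L,L'$ meets $L$ but not $L'$, then $|Q_{LM}-Q_{L'M}|=|\psi-\frac{(\psi-1)s+m-2}{S}|=1+O(1/s)\ge\frac12$ for large $s$. So there are at most $4C_2\delta b\le4C_2\delta m^2s$ such $M$. Thus at least $(m-1)S-1-4C_2\delta m^2s$ lines meet both $L$ and $L'$. By Step 2 this number is at most $\psi S+m$. Divide by $s$, let $s\to\infty$, then $\delta\to0$: $m-1\le\psi$. Since $\tau=m$, this contradicts $\psi\le\tau-2$. $\square$

The proof used two features of $D=2$: the number of lines is $O(s)$, so that losing $\delta b$ lines is affordable; and $(B^2)_{LM}$ takes one value on all disjoint pairs, so that $B^2$ shows which lines meet. We now set up arbitrary diameter and see what becomes of each.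

## 2. Arbitrary diameter: distances to lines, and the theorems

**Lemma 2.** No line is at distance $D$ from a vertex. For $0\le i\le D-1$ there is a constant $\psi_i$, $1\le\psi_i\le S-1$, such that a line $C$ with $d(x,C)=i$ has exactly $\psi_i$ points at distance $i$ and $S-\psi_i$ points at distance $i+1$ from $x$. For $1\le i\le D$ and $d(x,y)=i$, the number of lines on $y$ at distance $i-1$ from $x$ is $\tau_i:=c_i/\psi_{i-1}$. Moreover
$$c_i=\tau_i\psi_{i-1},\quad b_i=(m-\tau_i)(S-\psi_i)\ (1\le i\le D-1),\quad\tau_D=m,\quad a_1=s-1+(m-1)(\psi-1),$$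
and $\tau_i\le m-1$ for $1\le i\le D-1$.

*Proof.* Points of a line are pairwise adjacent, so if $d(x,C)=i$ all points of $C$ are at distance $i$ or $i+1$ from $x$. For $0\le j\le D-1$, take adjacent $y,z$ with $d(x,y)=j$, $d(x,z)=j+1$; the line through $yz$ is at distance $j$ from $x$, and (2) reads $au_j+(S-a)u_{j+1}=0$ with $1\le a\le S-1$. Starting from $u_0=1$, all $u_j$ are nonzero and alternate in sign. A line at distance $D$ would give $Su_D=0$, impossible. For a line at distance $i\le D-1$ with $a$ points at distance $i$, the relation $au_i+(S-a)u_{i+1}=0$ determines $a$, and $1\le a\le S-1$ because $u_i,u_{i+1}$ are nonzero of opposite signs. Clearly $\psi_0=1$.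

Let $d(x,y)=i\ge 1$. Each neighbor of $y$ at distance $i-1$ from $x$ lies with $y$ on one line, which is at distance $i-1$ from $x$ and has $\psi_{i-1}$ such points. So the number of these lines is $c_i/\psi_{i-1}$. For $i\le D-1$ the other $m-\tau_i$ lines on $y$ are at distance $i$ from $x$, and they contain all neighbors of $y$ at distance $i+1$, with $S-\psi_i$ on each. For $i=D$ there are no other lines, so $\tau_D=m$. For $d(x,y)=1$ the line $xy$ contains $s-1$ common neighbors, and each of the other $m-1$ lines on $y$ contains $\psi-1$ besides $y$. Finally $b_i>0$ gives $\tau_i\le m-1$ for $1\le i\le D-1$. $\square$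

**The two theorems.** Graphs are counted up to isomorphism.

**Theorem 1.** For fixed $m\ge2$ there are only finitely many geometric distance-regular graphs with smallest eigenvalue $-m$ and $\psi_1\le\tau_2-2$.

**Theorem 2.** Fix $m\ge2$.

1. All but finitely many geometric distance-regular graphs with smallest eigenvalue $-m$ and $\tau_2\ge2$ satisfy $\psi_1\in\{\tau_2-1,\tau_2\}$.
2. For every $\varepsilon>0$, all but finitely many of those with $D\ge3$, $\tau_2\ge2$ satisfy $\psi_2\le\varepsilon s$.
3. In Theorem 1 the condition $\psi_1\le\tau_2-2$ cannot be weakened to $\psi_1\le\tau_2-1$. Both values in part 1 occur for infinitely many coconnected graphs, for every $m\ge2$.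

In particular the conjecture is true, and coconnectedness is not needed.

**Lemma 3.** $\psi\le\tau\le m$, so $c_2\le m^2$. If $\tau\ge2$, then $D<2m$. Hence, for fixed $m$, only finitely many graphs have $\tau\ge2$ and $s$ below a given bound.

*Proof.* Let $d(x,y)=2$ and let $Y\ni y$ be a line at distance $1$ from $x$. The $\psi$ neighbors of $x$ on $Y$ lie on $\psi$ different lines through $x$, as in Step 1 of Section 1. Each of these lines is at distance $1$ from $y$. Exactly $\tau$ lines on $x$ are at distance $1$ from $y$, so $\psi\le\tau$; and $\tau\le m$.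

Let $\tau\ge2$. We look for a quadrangle, that is, an induced $4$-cycle. Let $Y_1\ne Y_2$ be lines on $y$ at distance $1$ from $x$, and let $z\in Y_1$ be adjacent to $x$. Then $z\notin Y_2$, and $z$ has exactly $\psi$ neighbors on $Y_2$, one of which is $y$, not adjacent to $x$. So among the $\psi$ neighbors of $x$ on $Y_2$ some $w$ is not adjacent to $z$, and $x,z,y,w$ is a quadrangle.

We now use a theorem of Terwilliger (JCTB 39 (1985) 265–281; Brouwer–Cohen–Neumaier, *Distance-Regular Graphs*, Theorem 5.2.1): if a distance-regular graph contains a quadrangle, then $c_i-b_i\ge c_{i-1}-b_{i-1}+a_1+2$ for $1\le i\le D$. Summing over $i$ gives $D(a_1+2)\le k+c_D\le2k$. Since $a_1\ge s-1$, $D\le2ms/(s+1)<2m$. If also $s$ is bounded, then $k=ms$ and $D$ are bounded, hence so is $v$. $\square$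

**Small $m$.** The condition $\psi\le\tau-2$ forces $3\le\tau\le m$. So it never holds for $m=2$. For $m=3$ it forces $\tau=m$ and $\psi=1$, hence $D=2$ by Lemma 2 (if $D\ge3$, then $\tau\le m-1$). Proposition 0 therefore settles $m\le3$. The first case with $D\ge3$ is $m=4$.

**Lemma 4 (pairs of lines).** Let $L\ne M$, and let $\#_i$ be the number of pairs in $L\times M$ at distance $i$.

* If $L,M$ meet, then $\#_0=1$, $\#_1=s(\psi+1)$, $\#_2=s(S-\psi)$, and there are no other pairs. Also $(B^2)_{LM}=\lambda_B:=(\psi-1)s+m-2$.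
* If they are disjoint, let $n=n(L,M)$ and $n_2$ be the numbers of $p\in L$ with $d(p,M)=1$ and $2$. Then $\#_0=0$, $\#_1=n\psi$, $\#_2=n(S-\psi)+n_2\psi_2$ (with $n_2=0$ if $D=2$), and $(B^2)_{LM}=\psi\,n$.

*Proof.* Let $L\cap M=\{p\}$. The point $p$ is adjacent to the $s$ other points of $M$. Each of the $s$ points of $L\setminus\{p\}$ is at distance $1$ from $M$, with $\psi$ points of $M$ at distance $1$ and $S-\psi$ at distance $2$. In the disjoint case, the points of $L$ at distance $1$ from $M$ contribute $\psi$ pairs at distance $1$ and $S-\psi$ at distance $2$, those at distance $2$ contribute $\psi_2$ pairs at distance $2$, and points farther away contribute none.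

The entries of $B^2$ count lines meeting both. When $L,M$ meet, the count of Step 2 in Section 1 applies word for word. When they are disjoint, lines meeting both correspond to adjacent pairs in $L\times M$, and there are $\#_1=n\psi$ of them. $\square$

**Lemma 5 (lines near a vertex).** Let $\mathcal L_x$ be the set of lines at distance $1$ from $x$. Then $|\mathcal L_x|=m(m-1)s/\psi$, and each $L\in\mathcal L_x$ meets exactly $(S-\psi)(\tau-1)+\psi(m-2)$ other members of $\mathcal L_x$.

*Proof.* Each of the $ms$ neighbors of $x$ is on $m-1$ lines of $\mathcal L_x$, and each line of $\mathcal L_x$ has $\psi$ neighbors of $x$. For $L\in\mathcal L_x$: each of its $S-\psi$ points at distance $2$ from $x$ is on $\tau-1$ other members. Each of its $\psi$ points adjacent to $x$ is on $m-2$ other members, since of the $m$ lines there one passes through $x$ and one is $L$. $\square$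

## 3. What breaks in the Hamming graph $H(3,q)$

Take words of length $3$ over an alphabet of size $q\geq 3$ containing $0,1$. The lines vary one coordinate. Here $m=3$, $S=q$, $\psi=1$, $\tau=2$ (Section 7 checks this).

First, $b=3q^2$, whereas a line meets only $(m-1)S=2q$ others. Two rows of $B^2/S$ that differ on $\delta b$ lines may have nothing in common. We can cure this by keeping only the lines of $\mathcal L_x$: by Lemma 5 there are $O(s)$ of them, and each meets about $(\tau-1)s$ of the others. This also puts $\tau-1$ in place of $m-1$, as it should.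

Second, $B^2$ no longer shows which lines meet. Write $(*,0,0)$ for the line varying the first coordinate, and count lines meeting both members of each pair.

* $(*,0,0)$ and $(0,*,0)$ meet, and $(B^2)_{LM}=1$: only $(0,0,*)$ meets both.
* $(*,0,0)$ and $(0,*,1)$ are disjoint, and $(B^2)_{LM}=1$: the points $(t,0,0)$ and $(0,u,1)$ are adjacent only for $t=u=0$.
* $(*,0,0)$ and $(*,1,0)$ are disjoint, and $(B^2)_{LM}=q$.
* $(*,0,0)$ and $(*,1,1)$ are disjoint, and $(B^2)_{LM}=0$.

The first two pairs have the same entry of $B^2$. Both types occur inside one $\mathcal L_x$: for $x=(0,0,0)$ and nonzero $a,c,d$, the line $(*,a,0)$ meets $(c,*,0)$ and is related to $(0,*,d)$ as in the second type. So nearly equal rows of $B^2$ tell us nothing about nearly equal sets of meeting lines. This is where the argument of Section 1 stops.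

Weight $B^2$ once more by $T=SI+B$. We compute $(B^3)_{LM}=\sum_K(B^2)_{KM}$ over the $2q$ lines $K=(t,*,0),(t,0,*)$ meeting $L=(*,0,0)$.

* $M=(0,*,0)$: the lines $(t,*,0)$ give $2q$ for $t=0$ (then $K=M$) and $q$ for each $t\ne0$; the $q$ lines $(t,0,*)$ give $1$ each. So $(B^3)_{LM}=2q+q(q-1)+q=q^2+2q$ and $(B^2T)_{LM}=q^2+3q$.
* $M=(0,*,1)$: the lines $(t,*,0)$ give $q$ for $t=0$ and $0$ otherwise; the lines $(t,0,*)$ give $1$ each. So $(B^2T)_{LM}=2q+q=3q$.
* $M=(*,1,0)$: all $2q$ lines give $1$, so $(B^2T)_{LM}=2q+q\cdot q=q^2+2q$.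
* $M=(*,1,1)$: all $2q$ lines give $1$, so $(B^2T)_{LM}=2q$.

With $s=q-1$, the combination $G=s^{-2}B^2T-(\tau-1)s^{-1}B^2$ has entries
$$\frac{(q+1)^2}{(q-1)^2},\qquad\frac{2q+1}{(q-1)^2},\qquad\frac{3q}{(q-1)^2},\qquad\frac{2q}{(q-1)^2}$$
on the four types. In the limit $q\to\infty$ it is $1=\tau-1$ on meeting pairs and $0$ on all disjoint pairs. So $G$ sees exactly what $B^2$ lost. The price is that $G$ is a difference of two positive semidefinite matrices, which is why Lemma 1 was stated for $P_1-P_2$.

## 4. Few points at distance two: the matrix $G$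

**Proposition A.** Consider a sequence of geometric graphs with fixed $m,\psi,\tau$, with $\tau\ge2$ and $s\to\infty$, such that each member has $D=2$ or $D\ge3$, and $\psi_2/s\to0$ along the members with $D\ge3$. Then $\psi\ge\tau-1$.

*Proof.* Constants in $O(\cdot)$ and the constants $C,C_2$ depend only on $m$. Put
$$G=\tfrac1{s^2}B^2T-\tfrac{\tau-1}sB^2 .$$
Since $B$ and $T$ commute, $B^2T=BTB\succeq0$, and $B^2\succeq0$.

**Step 1: compute $G$, so that meeting shows.** We have $B=T-SI$, so $B^2T=T^3-2ST^2+S^2T$. Moreover $T^2=N^T(A+mI)N$ and $T^3=N^T(A+mI)^2N$. The entries of $(A+mI)^2=A^2+2mA+m^2I$ at distances $0,1,2$ are $k+m^2$, $a_1+2m$, $c_2$, and they vanish beyond. So for $L\ne M$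
$$T_{LM}=\#_0,\quad(T^2)_{LM}=\#_1+m\#_0,\quad(T^3)_{LM}=(k+m^2)\#_0+(a_1+2m)\#_1+c_2\#_2,$$
with $k=O(s)$, $a_1=s+O(1)$, $c_2=O(1)$. Insert Lemma 4.

* *$L,M$ meet.* Then
$$(B^2T)_{LM}=s^2\bigl[(\psi+1)+c_2-2(\psi+1)+1\bigr]+O(s)=s^2\psi(\tau-1)+O(s),$$
because $c_2=\tau\psi$. Also $(B^2)_{LM}=(\psi-1)s+O(1)$. Hence $G_{LM}=(\tau-1)(\psi-(\psi-1))+O(1/s)=\tau-1+O(1/s)$.
* *$L\ne M$ disjoint.* Using $n\le S$,
$$(B^2T)_{LM}=ns\psi+c_2ns+c_2n_2\psi_2-2ns\psi+O(s)=ns\psi(\tau-1)+c_2n_2\psi_2+O(s),$$
and $(B^2)_{LM}=\psi n$. The terms with $n$ cancel in $G$, and $G_{LM}=c_2n_2\psi_2/s^2+O(1/s)$. Since $c_2\le m^2$, $n_2\le S$ and $\psi_2/s\to0$ (and $n_2=0$ if $D=2$), this is $o(1)$, uniformly in $L,M$.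
* *Diagonal.* $(B^2)_{LL}=(m-1)S=O(s)$. Also $(B^3)_{LL}=\sum_{M\text{ meets }L}(B^2)_{ML}=k_B\lambda_B$, so $(B^2T)_{LL}=(m-1)S(\lambda_B+S)=O(s^2)$.

**Step 2: restrict to $\mathcal L_x$ and find nearly equal rows.** Fix a vertex $x$, let $\mathcal L=\mathcal L_x$ and $h=|\mathcal L|$. By Lemma 5 and $1\le\psi\le m$, $(m-1)s\le h\le m^2s$. The restriction of $G$ to $\mathcal L\times\mathcal L$ is $P_1-P_2$, where $P_1,P_2\succeq0$ are the restrictions of $s^{-2}B^2T$ and $(\tau-1)s^{-1}B^2$. By the diagonal values, $\operatorname{tr}P_j\le Ch$, and for large $s$ all entries of the restricted $G$ are at most $C$ in absolute value. By Lemma 1, for each $0<\delta<1$ and all large $s$ there are distinct $L,L'\in\mathcal L$ with $\|G_L-G_{L'}\|^2\le C_2\delta h$ (rows over $\mathcal L$).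

**Step 3: these two lines meet almost the same lines of $\mathcal L$.** If $M\in\mathcal L\setminus\{L,L'\}$ meets $L$ but not $L'$, the entries $G_{LM},G_{L'M}$ differ by $\tau-1-o(1)\ge\frac12$. So there are at most $4C_2\delta h\le4C_2\delta m^2s$ such $M$. By Lemma 5, $L$ meets at least $(\tau-1)(S-\psi)$ members of $\mathcal L$, one of which may be $L'$. Hence
$$(B^2)_{LL'}\ge(\tau-1)(S-\psi)-1-4C_2\delta m^2s .$$
By Lemma 4, $(B^2)_{LL'}\le\psi S+m$. Divide by $s$, let $s\to\infty$ for fixed $\delta$, then $\delta\to0$: $\tau-1\le\psi$. $\square$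

The hypothesis on $\psi_2$ was used once: the entry $c_2n_2\psi_2/s^2$ on disjoint pairs is $o(1)$ when $\psi_2=o(s)$, but may be of order $1$ when $\psi_2\ge\varepsilon s$. In that second regime, however, the graph is small: we shall see that $b=O(s)$, as in diameter two. Then $\operatorname{tr}B^2=bk_B$ is so small that all large eigenvalues of $B$ have bounded multiplicity, and they can be found exactly in the limit.

## 5. Many points at distance two: the limiting spectrum of $B$

**Proposition B.** For fixed $m$ and $\varepsilon>0$, $s$ is bounded over all geometric graphs with smallest eigenvalue $-m$, $D\ge3$, $\tau\ge2$ and $\psi_2\ge\varepsilon s$.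

*Proof.* Suppose not. We pass to subsequences freely.

**Step 1: fix the parameters and bound the number of lines.** By Lemma 3, $D<2m$. So there is a sequence with $s\to\infty$, with $D$, $\psi$ and all $\tau_i$ constant, and $\psi_i/s\to\xi_i\in[0,1]$, $\xi_2\ge\varepsilon$. Since $D\ge3$, Lemma 2 gives $2\le\tau\le m-1$. So $m\ge3$ and $\psi\le\tau\le m-1$. For $2\le i\le D-1$, $\tau_{i+1}\psi_i=c_{i+1}\ge c_3\ge\psi_2$, so
$$\xi_i\ge\xi_2/m>0\qquad(2\le i\le D-1).\tag{3}$$
We have $k_2\le k^2=m^2s^2$, and for $2\le i\le D-1$, $k_{i+1}/k_i=b_i/c_{i+1}\le ms/\psi_2\le m/\varepsilon$. As $D<2m$, $v=O(s^2)$ and $b=mv/S=O(s)$. Also $b\ge|\mathcal L_x|\ge(m-1)s$. Pass to a subsequence with $b/s\to\beta\in(0,\infty)$.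

The graph of $B$ has diameter at most $D+1$, hence is connected: from $L$ to $M$ follow the lines along a shortest path of $\Gamma$ from a point of $L$ to a point of $M$.

**Step 2: spectral projections on lines.** This step diagonalizes $B$ by transporting the $E_i$. For $i<D$ put $\lambda_i=\theta_i+m>0$ and $F_i=\lambda_i^{-1}N^TE_iN$. From $E_iNN^TE_j=\delta_{ij}\lambda_iE_i$ (here $\delta_{ij}$ is Kronecker's symbol) we get $F_iF_j=\delta_{ij}F_i$ and
$$\operatorname{tr}F_i=\lambda_i^{-1}\operatorname{tr}(E_iNN^T)=m_i,\qquad TF_i=\lambda_i^{-1}N^T(A+mI)E_iN=\lambda_iF_i .$$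
So the $F_i$ are mutually orthogonal projections, $F_i$ of rank $m_i$. Also $NF_i=\lambda_i^{-1}(A+mI)E_iN=E_iN$.

Let $F_*=I-\sum_{i<D}F_i$. Then $NF_*=N-\sum_{i<D}E_iN=E_DN=0$ (as $N^TE_D=0$), and each $F_i$ with $i<D$ kills $\ker N$. So $F_*$ is the projection onto $\ker N=\ker T$. Let $m_*$ be its rank and $\lambda_*=0$. Pass to a subsequence in which $m_*=0$ always or $m_*>0$ always, and drop the index $*$ if $m_*=0$. Thus
$$B=\sum_i\mu_iF_i,\quad\mu_i=\lambda_i-S,\quad i\in\{0,\dots,D-1,*\};\qquad\mu_0=k_B,\ F_0=J/b,\ \mu_*=-S .$$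
Indeed $\lambda_0-S=ms+m-S=(m-1)S$ and $F_0=\frac{1}{mS}N^T\frac JvN=\frac{S^2}{mSv}J=\frac1bJ$, where $J$ denotes all-ones matrices.

For $i<D$, $F_i(L,M)=\lambda_i^{-1}\sum_{p\in L,q\in M}E_i(p,q)$ depends only on the numbers $\#_j$ of pairs at each distance. So it is constant on the diagonal and, by Lemma 4, on meeting pairs; hence so is $F_*$. The diagonal constant is $m_i/b$ by the trace, and the diagonal of $BF_i=\mu_iF_i$ gives the other one:
$$F_i(L,L)=\frac{m_i}b,\qquad F_i(L,M)=\frac{m_i}b\cdot\frac{\mu_i}{k_B}\quad(L,M\text{ meet}),\tag{4}$$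
for all $i$, including $*$.

We also need sums over the lines through a point. For $i<D$, $\sum_{M\ni y}F_i(K,M)=(NF_i)(y,K)=\sum_{p\in K}E_i(y,p)$ depends only on $d(y,K)$, by Lemma 2. Call it $\sigma_0,\sigma_1$ for $d(y,K)=0,1$. By (4), $\sigma_0=\frac{m_i}b\bigl(1+(m-1)\frac{\mu_i}{k_B}\bigr)=\frac{m_i}b\bigl(1+\frac{\mu_i}S\bigr)=\frac{m_i}b\cdot\frac{\lambda_i}S$. Sum over the points $y$ of a line $M'$ meeting $K$ (one is on $K$, the other $s$ at distance $1$ from $K$): the result is $(N^TNF_i)(M',K)=\lambda_iF_i(M',K)$. So $\sigma_0+s\sigma_1=\lambda_i\frac{m_i}b\frac{\mu_i}{k_B}=\sigma_0\frac{\mu_i}{m-1}$, that is,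
$$\sigma_1=\sigma_0\,\frac{\mu_i-(m-1)}{(m-1)s}.\tag{5}$$

Finally
$$\sum_im_i\mu_i^2=\operatorname{tr}B^2=bk_B=O(s^2).\tag{6}$$
Since $-S\le\mu_i\le k_B$, pass to a subsequence with $\mu_i/s\to\eta_i\in[-1,m-1]$ for all $i$. By (6), if $\eta_i\ne0$ then $m_i=O(1)$.

**Step 3: the only limits are $m-1$, $-1$, $0$.** This is again a pigeonhole argument, now on vectors in bounded dimension.

*Claim 1. $\eta_i\in\{m-1,-1,0\}$ for all $i$.* Clearly $\eta_*=-1$. Let $i<D$ and $\eta_i\ne0$. Let $\mathbf e_L$ be the unit coordinate vector of the line $L$. The vectors $f_L=\sqrt{b/m_i}\,F_i\mathbf e_L$ are unit vectors in a space of dimension $m_i=O(1)$, with $\langle f_L,f_M\rangle=\frac b{m_i}F_i(L,M)$. Given $\delta>0$, cover the unit sphere by $R=R(\delta)$ sets of diameter at most $\delta$, with $R$ independent of $s$. One of the sets contains $f_L$ for at least $b/R$ lines. For large $s$, $(b/R)k_B>b$, so some line $K'$ meets two of these lines, $L\ne K$; and $|f_L-f_K|\le\delta$.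

* If $L,K$ meet, then $\mu_i/k_B=\langle f_L,f_K\rangle\ge1-\delta^2/2$ by (4).
* If $L,K$ are disjoint, let $y$ be the common point of $K'$ and $L$. Then $y\notin K$, and $d(y,K)=1$ because $K'$ meets $K$. Hence
$$\frac b{m_i}|\sigma_0-\sigma_1|=\Bigl|\sum_{M\ni y}\langle f_L-f_K,f_M\rangle\Bigr|\le m\delta,\quad\text{i.e.}\quad\frac{\lambda_i}S\Bigl|1-\frac{\mu_i-(m-1)}{(m-1)s}\Bigr|\le m\delta$$
by (5).

For each $\delta$ one of the two alternatives holds for infinitely many members. As $\lambda_i/S\to1+\eta_i$, in the limit $\frac{\eta_i}{m-1}\ge1-\frac{\delta^2}2$ or $(1+\eta_i)\bigl|1-\frac{\eta_i}{m-1}\bigr|\le m\delta$. Letting $\delta\to0$ gives $\eta_i=m-1$ or $\eta_i=-1$.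

*Claim 2. $\eta_i\ne m-1$ for $i\ne0$.* Suppose $\eta_i=m-1$, $i\ne0$; then $i<D$. With $f_L$ as above, meeting lines have $|f_L-f_M|^2=2-2\mu_i/k_B\to0$. The graph of $B$ has diameter at most $D+1$, which is fixed, so $|f_L-f_M|\to0$ uniformly over all $L,M$, and $\langle f_L,f_M\rangle>0$ for all $L,M$ when $s$ is large. But $\sum_MF_i(L,M)=0$ because $F_iF_0=0$. This is a contradiction.

Let $g=\sum_{\eta_i=-1}m_i=O(1)$. Pass to a subsequence where these $m_i$, hence $g$, are constant. Let $\sigma=\max\{|\mu_i|:\eta_i=0\}$, with $\sigma=0$ if there is no such $i$. Then $\sigma=o(s)$.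

**Step 4: the total multiplicity near $-s$.** We test $B$ on a large set of lines that cannot meet each other.

*Claim 3. $g\in\{0,m-1\}$.* Let $g>0$ and $F_-=\sum_{\eta_i=-1}F_i$, a projection of rank $g$ with diagonal entries $g/b$. The vectors $f_L=\sqrt{b/g}\,F_-\mathbf e_L$ are unit vectors in a $g$-dimensional space. By (4), for meeting $L,M$ the product $\langle f_L,f_M\rangle$ is an average of the $\mu_i/k_B$ with $\eta_i=-1$, weighted by the $m_i$, so it tends to $-\frac1{m-1}$. Let $0<\delta<1$. By covering, there is a set $\mathcal K$ of at least $b/R(\delta)$ lines with $|f_L-f_M|\le\delta$, hence $\langle f_L,f_M\rangle\ge1-\delta^2/2>0$, for all $L,M\in\mathcal K$. So for large $s$ no two lines of $\mathcal K$ meet. With $\mathbf1=\mathbf1_{\mathcal K}$, Claims 1 and 2 give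
$$0=\mathbf1^TB\mathbf1=\frac{k_B|\mathcal K|^2}b-(1+o(1))s\,|F_-\mathbf1|^2+\mathrm{err},\qquad|\mathrm{err}|\le\sigma|\mathcal K| ,$$
and
$$|F_-\mathbf1|^2=\frac gb\sum_{L,M\in\mathcal K}\langle f_L,f_M\rangle\in\frac gb|\mathcal K|^2\cdot[1-\delta^2/2,\,1].$$
Multiply by $b/(s|\mathcal K|^2)$. The error becomes at most $\sigma b/(s|\mathcal K|)\le(\sigma/s)R(\delta)\to0$. In the limit $m-1=ga$ for some $a\in[1-\delta^2/2,1]$. As $\delta$ is arbitrary, $g=m-1$.

**Step 5: two equations for $\beta$.** They come from the third moment of $B$, globally and at a vertex.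

*Claim 4. $(m-1)^3-g=\beta(m-1)(\psi-1)$.* By Lemma 4, $\sum_im_i\mu_i^3=\operatorname{tr}B^3=bk_B\lambda_B$. On the left, $i=0$ gives $k_B^3$, the terms with $\eta_i=-1$ give $-(g+o(1))s^3$, and those with $\eta_i=0$ give at most $\sigma\sum m_i\mu_i^2=\sigma bk_B=o(s^3)$ in absolute value. Divide by $s^3$ and let $s\to\infty$, using $\lambda_B/s\to\psi-1$.

*Claim 5. $\psi(\tau-1)\beta=m(m-1)^2$.* Let $e$ be the indicator vector of the $m$ lines on a vertex $x$, and $f=\mathbf1_{\mathcal L_x}$. A line on $x$ meets the $m-1$ others. A line not on $x$ meets $\psi$ of the lines on $x$ if it is in $\mathcal L_x$ (its $\psi$ neighbors of $x$ are on different lines through $x$), and none otherwise. So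
$$Be=(m-1)e+\psi f .$$
Since $e\perp f$: $e^TBe=m(m-1)=O(1)$, $f^TBe=\psi|\mathcal L_x|=O(s)$ and $e^TB^2e=|Be|^2=O(s)$. By Lemma 5,
$$e^TB^3e=(Be)^TB(Be)=\psi^2f^TBf+O(s)=\psi^2\cdot\frac{m(m-1)s}\psi\cdot(\tau-1)s+O(s).$$
On the other hand $e^TB^3e=\sum_i\mu_i^3e^TF_ie$, and by (4)
$$e^TF_ie=m\frac{m_i}b\Bigl(1+(m-1)\frac{\mu_i}{k_B}\Bigr)=m\frac{m_i}b\Bigl(1+\frac{\mu_i}S\Bigr)=\frac{m\,m_i\lambda_i}{bS}.$$
Since $\lambda_0=mS$, the term $i=0$ is $k_B^3m^2/b$. The terms with $\eta_i=-1$ are $o(s^3/b)=o(s^2)$, since $m_i=O(1)$ and $\lambda_i/S\to0$. The terms with $\eta_i=0$ total at most $\sigma\,e^TB^2e=o(s^2)$. Divide by $s^2$: $\psi m(m-1)(\tau-1)=(m-1)^3m^2/\beta$, which is the claim.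

**Step 6: exclude $g=m-1$.** Claim 4 gives $\beta(\psi-1)=(m-1)^2-1=m(m-2)>0$, so $\psi\ge2$. Eliminating $\beta$ with Claim 5, $(m-2)\psi(\tau-1)=(m-1)^2(\psi-1)$. As $\gcd(m-2,m-1)=1$, $(m-2)\mid(\psi-1)$, so $\psi\ge m-1$. Since $\psi\le\tau\le m-1$, we get $\psi=\tau=m-1$. The equation becomes $(m-2)^2(m-1)=(m-1)^2(m-2)$, i.e. $m-2=m-1$, a contradiction.

**Step 7: if $g=0$, then $D=3$.** Claim 4 gives $\beta(\psi-1)=(m-1)^2$, so $\psi\ge2$, and Claim 5 then gives
$$\psi(\tau-1)=m(\psi-1).\tag{7}$$
Since $\eta_*=-1$ would contribute to $g$, $m_*=0$. By Claims 1 and 2, $\eta_i=0$ for $1\le i\le D-1$, so $\theta_i/s=(\mu_i+S-m)/s\to1$. Also $\theta_0/s=m$ and $\theta_D/s=-m/s\to0$.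

Divide the tridiagonal intersection matrix (row $i$: $c_i,a_i,b_i$) by $s$ and take the limit along a subsequence, with entries $c_i',a_i',b_i'$; so $a_i'+b_i'+c_i'=m$ (with $c_0'=b_D'=0$). Here $c_1'=c_2'=0$ (as $c_2\le m^2$), $a_0'=0$, $a_1'=1$. So the limit is block upper triangular with diagonal blocks $(0)$, $(1)$ and $R$, where $R$ has rows and columns $2,\dots,D$. Characteristic polynomials converge, so the limit has spectrum $\{m,1^{D-1},0\}$ with multiplicities, and $R$ has spectrum $\{m,1^{D-2}\}$. By (3), $c_i'=\tau_i\xi_{i-1}>0$ for $3\le i\le D$.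

Suppose $b_r'=0$ for some $2\le r\le D-1$. Since $b_i$ is nonincreasing, $0=b_{D-1}'=(m-\tau_{D-1})(1-\xi_{D-1})$. As $\tau_{D-1}\le m-1$, $\xi_{D-1}=1$. So $c_D'=\tau_D\xi_{D-1}=m$ and $a_D'=0$. Then the last column of $R$, with entries $b_{D-1}'$ and $a_D'$, is zero, and $R$ has eigenvalue $0$, a contradiction. So $b_i'>0$ for $2\le i\le D-1$.

Now $R$ is tridiagonal with positive entries next to the diagonal. It is similar, by a diagonal matrix, to a symmetric matrix, so it is diagonalizable. Deleting the first column and last row of $R-\theta I$ leaves a triangular matrix with nonzero diagonal entries $b_2',\dots,b_{D-1}'$, so every eigenvalue is simple. Hence $D-2\le1$, i.e. $D=3$.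

**Step 8: if $g=0$ and $D=3$, a divisibility bounds $s$.** The graph of $B$ is connected and regular with all eigenvalues in $\{\mu_0,\mu_1,\mu_2\}$, where $\mu_0=k_B$ is simple. So $(B-\mu_1I)(B-\mu_2I)$ is a multiple of $F_0$, hence of $J$. Therefore $(B^2)_{LM}=\psi\,n(L,M)$ has the same value $P:=\psi n$ for all pairs of distinct disjoint lines. Such pairs exist with $P>0$: if $K$ meets $L$, then $K$ meets
$$k_B-1-\lambda_B=(m-1)S-1-(\psi-1)s-(m-2)=(m-\psi)(S-1)>0$$
lines that are distinct from $L$ and do not meet $L$.

To find $n$, fix a line $L$ and a vertex $w$ with $d(w,L)=1$. The $\psi$ neighbors of $w$ on $L$ are on $\psi$ different lines through $w$, so exactly $m-\psi$ lines $M\ni w$ are disjoint from $L$. Count pairs $(M,u)$ with $M\ni w$, $M\cap L=\emptyset$, $u\in L$, $d(u,M)=1$. There are $n(m-\psi)$.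

* Each of the $\psi$ points $u\in L$ adjacent to $w$ is in $m-\psi$ pairs.
* Each of the other $S-\psi$ points $u\in L$ has $d(u,w)=2$. Of the $\tau$ lines on $w$ at distance $1$ from $u$, exactly $\psi$ meet $L$: a line on $w$ meeting $L$ does not contain $u$, as $u$ is not adjacent to $w$, and its point on $L$ is adjacent to $u$, so all $\psi$ lines on $w$ meeting $L$ are at distance $1$ from $u$. So $u$ is in $\tau-\psi$ pairs.

Hence $n(m-\psi)=(S-\psi)(\tau-\psi)+\psi(m-\psi)$. By (7), $\tau-\psi=(\tau-1)-(\psi-1)=(\psi-1)(m-\psi)/\psi$, so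
$$P=\psi n=(\psi-1)(S-\psi)+\psi^2=(\psi-1)S+\psi .$$
Every line disjoint from $L$ has exactly $P>0$ common $B$-neighbors with $L$. Counting paths of length two, the number of lines disjoint from $L$ is $k_B(k_B-1-\lambda_B)/P$, an integer. So $P\mid(m-1)(m-\psi)S(S-1)$. Modulo $P$ we have $(\psi-1)S\equiv-\psi$ and $(\psi-1)(S-1)\equiv-(2\psi-1)$. Multiplying by $(\psi-1)^2$,
$$P\ \bigm|\ (m-1)(m-\psi)\psi(2\psi-1)\ne0 .$$
As $\psi\ge2$, $S<P\le(m-1)(m-\psi)\psi(2\psi-1)$. This contradicts $s\to\infty$. $\square$

## 6. Proof of Theorem 1 and of parts 1 and 2 of Theorem 2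

*Proof of Theorem 1.* Suppose infinitely many geometric graphs with smallest eigenvalue $-m$ satisfy $\psi\le\tau-2$. Then $\tau\ge3$, and by Lemma 3 $s$ is unbounded over them. Since $\psi\le\tau\le m$, there is a sequence among them with $s\to\infty$ and $\psi,\tau$ constant. By Proposition B, for every $\varepsilon>0$ the members with $D\ge3$ and $s$ sufficiently large have $\psi_2<\varepsilon s$. So $\psi_2/s\to0$ along the members with $D\ge3$. Proposition A gives $\psi\ge\tau-1$, a contradiction. $\square$

*Proof of Theorem 2, part 1.* $\psi\le\tau$ by Lemma 3, and $\psi\ge\tau-1$ with finitely many exceptions by Theorem 1. $\square$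

*Proof of Theorem 2, part 2.* By Proposition B the graphs with $D\ge3$, $\tau\ge2$ and $\psi_2>\varepsilon s$ have bounded $s$. By Lemma 3 there are finitely many of them. $\square$

## 7. Hamming and Johnson graphs: the bound $\tau_2-2$ cannot be raised

This section proves part 3 of Theorem 2. Let $m\ge2$. In both families below the lines cover every edge exactly once and there are $m$ of them on each vertex, so $A+mI=NN^T\succeq0$ and no eigenvalue is below $-m$.

**The Hamming graphs $H(m,q)$, $q\ge3$: $\psi_1=1$, $\tau_2=2$.** The vertices are the words of length $m$ over $q$ letters, adjacent when they differ in one coordinate; the graph is distance-regular of diameter $m$ and valency $m(q-1)$. The lines are the $q$-cliques obtained by varying one coordinate. Let $\varphi\ne0$ be a function on the alphabet with sum $0$. The function $\prod_i\varphi(x_i)$ is nonzero and sums to $0$ on every line, so it is an eigenvector for $-m$. The smallest eigenvalue is thus $-m$, and the lines have size $q=1+k/m$, so they are Delsarte cliques.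

If $x,y$ differ in exactly two coordinates, the lines on $y$ at distance $1$ from $x$ are those varying one of these two coordinates: $\tau_2=2$. On such a line exactly one point is adjacent to $x$: $\psi_1=1$.

For coconnectedness, let $x,y$ be adjacent, differing in coordinate $j$. Choose $z$ whose $j$-th letter differs from both (as $q\ge3$) and which also differs from them in another coordinate. Then $z$ is nonadjacent to both. So adjacent vertices are joined by a path in the complement, and the complement is connected.

**The Johnson graphs $J(n,m)$, $n\ge2m+1$: $\psi_1=\tau_2=2$.** The vertices are the $m$-subsets of an $n$-set, adjacent when they share $m-1$ elements; the graph is distance-regular of diameter $m$ and valency $m(n-m)$. The lines are the cliques $\{X:X\supset Y\}$ with $|Y|=m-1$, of size $n-m+1=1+k/m$. The edge $XZ$ lies only in the line of $Y=X\cap Z$. There are $\binom n{m-1}<\binom nm$ lines, so $N^T$ has a nonzero kernel, on which $A=-m$. The smallest eigenvalue is $-m$, and the lines are Delsarte cliques.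

Let $|X\cap Z|=m-2$. The lines on $Z$ belong to the sets $Y=Z\setminus\{z\}$. If $z\in X\cap Z$, then $|Y\cap X|=m-3$ and no point of the line is adjacent to $X$. If $z\in Z\setminus X$, then $|Y\cap X|=m-2$, and $Y\cup\{w\}$ is adjacent to $X$ exactly for the two elements $w\in X\setminus Z$. So $\tau_2=\psi_1=2$.

For coconnectedness, let $X,X'$ be adjacent. At least $n-(m+1)\ge m$ elements lie outside $X\cup X'$, so some $m$-set is disjoint from both, and it is nonadjacent to both because $m\ge2$. So the complement is connected.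

*Proof of Theorem 2, part 3.* For every $m\ge2$, letting $q$ or $n$ grow gives infinitely many coconnected graphs with $\psi_1=\tau_2-1$ (Hamming) and with $\psi_1=\tau_2$ (Johnson). The first family shows that Theorem 1 fails if its condition is weakened to $\psi_1\le\tau_2-1$. $\square$
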